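
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{corollary}[theorem]{Corollary}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\newtheorem{example}[theorem]{Example}
\newtheorem{question}[theorem]{Question}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{Betti numbers of projections of sets defined by\\ few quadratic inequalities}


\begin{abstract}
Let $S\subset\mathbb{R}^{k+m}$ be a compact set defined by $\ell$ polynomial inequalities of degree at most $2$, and let $\pi(S)\subset\mathbb{R}^m$ be its projection. Basu and Zell bounded the sum of the first $q$ Betti numbers of $\pi(S)$ by $(k+m)^{O(q\ell)}$ and asked whether the dependence on $q$ can be removed. We show that it can for $\ell\le 2$ and cannot for $\ell\ge 3$. The total Betti number of $\pi(S)$ is at most $1$ for $\ell=1$ and at most $2$ for $\ell=2$, and both constants are sharp. For $\ell=3$ there are examples with $k=m+1$ in which a single Betti number of $\pi(S)$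 is at least $2^m-1$. For every fixed $\ell\ge3$ the total Betti number can be as large as $(k+m)^{\ell m/64}$, which matches the upper bound $(k+m)^{O(\ell m)}$ up to the constant in the exponent.
\end{abstract}

\section{The question and the answer}

\subsection{The question}
Let $S\subset\mathbb{R}^{k+m}$ be a compact set of the form
\begin{equation}\label{eq:S}
S=\{(x,y)\in\mathbb{R}^k\times\mathbb{R}^m:\ P_1(x,y)\ge0,\ \dots,\ P_\ell(x,y)\ge0\},\qquad \deg P_j\le2,
\end{equation}
and let $\pi(x,y)=y$. Write $b_i(X)$ for the dimension of the $i$-th cohomology group of $X$ with rational coefficients, and $b(X)=\sum_ib_i(X)$. Basu and Zell \cite{BZ} proved that for every $q>0$ the sum of the first $q$ Betti numbers of $\pi(S)$ is at most $(k+m)^{O(q\ell)}$. For fixed $q$ and $\ell$ this is polynomial in $k+m$, but the exponent grows with $q$, and the bound becomes exponential in the dimension as $q$ approaches $k$. They write: ``we do not have any examples (of projections of semi-algebraic sets defined by quadratic inequalities) where the higher Betti numbers behave exponentially in the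 dimension. This leaves open the problem of either constructing such examples, or removing the dependence on $q$ from our bounds.''

\begin{question}\label{q:main}
Fix $\ell\ge1$. Is there a polynomial $p_\ell$ such that $b_i(\pi(S))\le p_\ell(k+m)$ for all $k,m\ge0$, all compact $S$ as in \eqref{eq:S}, and all $i\ge0$?
\end{question}

Since $b_i(\pi(S))=0$ for $i>m$, it is equivalent to ask for a polynomial bound on $b(\pi(S))$.

The simplest cases suggest the answer yes. If $\ell=1$ and $S$ is bounded and nonempty, then $P_1$ is strictly concave, so $S$ and $\pi(S)$ are convex. If $\ell=2$, one can make $\pi(S)$ a sphere, as in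
\[
\{\,1-|x|^2-|y|^2\ge0,\ |y|^2-1\ge0\,\},
\]
and, as we shall prove, the total Betti number is never larger than that of a sphere. But for larger $\ell$ there is a simple reason for the answer no. Projection superimposes disjoint parts of $S$ and so creates intersections. If a few quadratic inequalities can confine $x$ to the $2n$ points $\pm e_1,\dots,\pm e_n$ of $\mathbb{R}^n$, then one further bilinear equation $\langle x,y\rangle=0$ turns $\pi(S)$ into the union of the $n$ coordinate hyperplanes (cut down to a ball or a sphere, to keep $S$ compact), and $n$ coordinate hyperplanes cut space into $2^n$ pieces. The set $S$ is topologically small; its image is not.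

\subsection{Results}

\begin{theorem}\label{thm:nine}
For every $n\ge3$ there is a compact $S\subset\mathbb{R}^{(n+1)+n}$, defined by $9$ polynomial inequalities of degree at most $2$, with $b_{n-2}(\pi(S))=2^n-1$.
\end{theorem}

\begin{theorem}\label{thm:three}
For all integers $r,t\ge2$ there is a compact $S\subset\mathbb{R}^{k+m}$, with $k=rt+1$ and $m=2r$, defined by $3$ inequalities of degree at most $2$, with $b_{m-2}(\pi(S))\ge(2t)^r-1$. In particular, for $t=2$ we have $k=m+1$ and $b_{m-2}(\pi(S))\ge2^m-1$.
\end{theorem}

\begin{theorem}\label{thm:two}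
Let $S$ be a compact set as in \eqref{eq:S}. If $\ell=1$, then $b(\pi(S))\le1$. If $\ell=2$, then $b(\pi(S))\le2$. Both constants are sharp.
\end{theorem}

\begin{theorem}\label{thm:growth}
Fix $\ell\ge3$. There are arbitrarily large $m$ for which, for some $k$, a compact set $S\subset\mathbb{R}^{k+m}$ defined by $\ell$ inequalities of degree at most $2$ satisfies $b(\pi(S))\ge(k+m)^{\ell m/64}$.
\end{theorem}

Taking $q=m+1$ in the theorem of Basu and Zell gives $b(\pi(S))\le(k+m)^{O(\ell m)}$, so Theorem~\ref{thm:growth} is optimal up to the constant in the exponent. For $\ell>3$ one may repeat an inequality in Theorem~\ref{thm:three}. Hence: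

\begin{corollary}
The answer to Question~\ref{q:main} is yes for $\ell\in\{1,2\}$, with absolute constants, and no for every $\ell\ge3$.
\end{corollary}

Section~\ref{sec:nine} contains the basic example, which already shows that no bound independent of the degree exists for $\ell=9$. Section~\ref{sec:three} reduces nine inequalities to three. Here the difficulty is that the inequalities confining $x$ to finitely many points must also carry the condition linking $x$ and $y$; a small common perturbation does this, at the price that $\pi(S)$ is known only approximately. Section~\ref{sec:growth} proves Theorem~\ref{thm:growth}, and Section~\ref{sec:two} proves Theorem~\ref{thm:two} by describing the complement of $\pi(S)$, up to homotopy, as a one-parameter family of sets, each defined by a single quadratic inequality.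

\subsection{Topological facts}\label{sec:top}
All (co)homology has rational coefficients. Compact semi-algebraic sets, and in particular the projections $\pi(S)$, are triangulable, so their \v{C}ech and singular cohomologies agree. We use three standard facts (see Spanier, or Hatcher, \S 3.3).
\begin{itemize}
\item[(T1)] \emph{Alexander duality.} For nonempty compact $K\subsetneq S^N$ there is an isomorphism $\tilde{\check H}{}^i(K)\cong\tilde H_{N-1-i}(S^N\setminus K)$, natural for inclusions.
\item[(T2)] For compact $K\subset\mathbb{R}^m$, $m\ge1$, we have $\check H^{m-i}(K)\cong H_i(\mathbb{R}^m,\mathbb{R}^m\setminus K)\cong\tilde H_{i-1}(\mathbb{R}^m\setminus K)$. Hence, for $K$ semi-algebraic,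
\[
b_{m-1}(K)=b_0(\mathbb{R}^m\setminus K)-1,\qquad b(K)=b(\mathbb{R}^m\setminus K)-1 .
\]
\item[(T3)] \emph{Continuity.} If $K_1\supset K_2\supset\cdots$ are compact, then $\check H^i(\bigcap K_\nu)=\varinjlim\check H^i(K_\nu)$.
\end{itemize}

\section{Nine inequalities}\label{sec:nine}

How can one say ``$x$ is one of $\pm e_1,\dots,\pm e_n$'' with few quadratic inequalities? If $|x|=1$, the numbers $x_j^2$ are the weights of a probability distribution on $\{1,\dots,n\}$, and we want it to be concentrated at one point, that is, to have variance $0$. The mean is $\sum_jjx_j^2$, and the variance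
\[
\sum_jj^2x_j^2-\Big(\sum_jjx_j^2\Big)^2
\]
has degree $4$. It becomes quadratic if the mean is given its own variable $w$.

\begin{proof}[Proof of Theorem~\ref{thm:nine}]
On $\mathbb{R}^{n+1}\times\mathbb{R}^n$ with coordinates $((x,w),y)$ let $S$ be defined by
\[
|x|^2=1,\qquad w=\sum_jjx_j^2,\qquad w^2-\sum_jj^2x_j^2\ge0,\qquad \langle x,y\rangle=0,\qquad |y|^2=1 .
\]
Four equations, each counted as two inequalities, and one inequality make nine. Since $x$ and $y$ are bounded, so is $w$, and $S$ is compact.

By the first two equations the third condition says that a variance is at most $0$. A variance is nonnegative, and it vanishes only if the distribution is concentrated at one point. So the first three conditions hold exactly when $(x,w)=(\pm e_j,j)$ for some $j$. Then $\langle x,y\rangle=\pm y_j$, and therefore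
\begin{equation}\label{eq:arr}
\pi(S)=\{y\in S^{n-1}:\ y_j=0\text{ for some }j\}.
\end{equation}
The complement of $\pi(S)$ in $S^{n-1}$ has $2^n$ components, the open orthants of the sphere. By (T1) with $N=n-1$, and because $n-2\ge1$, we get $b_{n-2}(\pi(S))=\dim\tilde H_0(S^{n-1}\setminus\pi(S))=2^n-1$.
\end{proof}

\begin{example}
For $n=3$ the set \eqref{eq:arr} is the union of three great circles on $S^2$. It is a connected graph with the six vertices $\pm e_j$ and twelve edges, so $b_1=12-6+1=7=2^3-1$. Upstairs, $S$ is a disjoint union of six circles. In general $S$ is a disjoint union of $2n$ copies of $S^{n-2}$, so that $b(S)=4n$, while $b(\pi(S))\ge 2^n-1$.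
\end{example}

\section{Three inequalities}\label{sec:three}

\subsection{A finite set cut out by three quadratic inequalities}\label{sec:cone}
Five of the nine inequalities above served to confine $(x,w)$ to $2n$ points. In terms of the curve $\gamma(w)=(1,w,w^2)$ they say that $\gamma(w)-\sum_jx_j^2\gamma(j)$ lies in the ray spanned by $(0,0,1)$; this ray was described by two equations and one inequality, that is, by five linear inequalities. A cone over a triangle takes only three. We therefore look for such a cone $B$ for which membership of $\gamma(w)-\sum_jx_j^2\gamma(a_j)$ in $B$ still forces $x=\pm e_j$ for some $j$. The geometric reason why one exists is that a parabola meets an inscribed convex polygon only at its vertices, and that the vertices are extreme points of the polygon (Figure~\ref{fig:cone}).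

Let $n\ge3$ and $a_1<\dots<a_n$ be real, and put
\[
\alpha_j=\gamma(a_j),\qquad C=\operatorname{cone}(\alpha_1,\dots,\alpha_n)=\Big\{\sum_jc_j\alpha_j:\ c_j\ge0\Big\}\subset\mathbb{R}^3 .
\]
Any three of the $\alpha_j$ are linearly independent (Vandermonde), so $C$ has nonempty interior. Choose linearly independent $\beta_1,\beta_2,\beta_3\in\operatorname{int}C$, and let $f_1,f_2,f_3$ be the dual basis of linear functionals. Put
\[
B=\operatorname{cone}(\beta_1,\beta_2,\beta_3)=\{v:\ f_i(v)\ge0,\ i=1,2,3\},\qquad \beta_0=\beta_1+\beta_2+\beta_3 .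
\]
Then $B\setminus\{0\}\subset\operatorname{int}C$, $\beta_0\in\operatorname{int}C$ and $f_i(\beta_0)=1$ for all $i$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.35]
\fill[gray!20] (-1.5,2.25)--(-0.5,0.25)--(0.5,0.25)--(1.5,2.25)--cycle;
\draw (-1.5,2.25)--(-0.5,0.25)--(0.5,0.25)--(1.5,2.25)--cycle;
\draw[thick] plot[domain=-1.75:1.75,samples=60] (\x,{\x*\x});
\filldraw[fill=gray!55] (-0.4,0.95)--(0.4,0.95)--(0,1.75)--cycle;
\foreach \x/\y in {-1.5/2.25,-0.5/0.25,0.5/0.25,1.5/2.25} \fill (\x,\y) circle (1.3pt);
\node[left] at (-1.55,2.2) {$\alpha_1$};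
\node[left] at (-0.55,0.15) {$\alpha_2$};
\node[right] at (0.55,0.15) {$\alpha_3$};
\node[right] at (1.55,2.2) {$\alpha_4$};
\node at (0,1.2) {$B$};
\node at (0.72,1.75) {$C$};
\node[right] at (1.78,3.0) {$\gamma$};
\end{tikzpicture}
\caption{The slice $v_1=1$ of $\mathbb{R}^3$ for $n=4$. The curve $\gamma(w)=(1,w,w^2)$ appears as a parabola, the cone $C$ as the inscribed polygon (light) with vertices $\alpha_j=\gamma(a_j)$, and the cone $B$ as a triangle (dark) in its interior. The parabola meets the polygon only at the vertices.}
\label{fig:cone}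
\end{figure}

The functionals that exhibit a vertex of the polygon as extreme will be used repeatedly:
\[
\psi_j(v)=v_3-2a_jv_2+a_j^2v_1,\qquad \psi_j(\gamma(w))=(w-a_j)^2 .
\]
Thus $\psi_j\ge0$ on $C$, $\psi_j(\alpha_j)=0$, and $\psi_j(\alpha_i)>0$ for $i\ne j$. A nonzero functional that is nonnegative on $C$ is positive on $\operatorname{int}C$, so $\psi_j>0$ on $B\setminus\{0\}$ and $\psi_j(\beta_0)>0$.

\begin{lemma}\label{lem:finite}
\textup{(i)} If $\gamma(w)\in C$, then $w\in\{a_1,\dots,a_n\}$.

\textup{(ii)} We have $\gamma(w)-\sum_jx_j^2\alpha_j\in B$ if and only if $(x,w)=(\pm e_j,a_j)$ for some $j$.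
\end{lemma}

In particular $\{(\pm e_j,a_j):1\le j\le n\}\subset\mathbb{R}^{n+1}$ is defined by the three inequalities $f_i\big(\gamma(w)-\sum_jx_j^2\alpha_j\big)\ge0$, which are quadratic in $(x,w)$.

\begin{proof}
(i) Suppose $a_j<w<a_{j+1}$. The functional $v_3-(a_j+a_{j+1})v_2+a_ja_{j+1}v_1$ takes the value $(w'-a_j)(w'-a_{j+1})$ at $\gamma(w')$. This is nonnegative at every $\alpha_i$, hence the functional is nonnegative on $C$, but it is negative at $\gamma(w)$. If $w<a_1$ or $w>a_n$, use in the same way $-v_3+(a_1+a_n)v_2-a_1a_nv_1$, with value $-(w'-a_1)(w'-a_n)$ at $\gamma(w')$.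

(ii) If $(x,w)=(\pm e_j,a_j)$, the vector is $0\in B$. Conversely let $\gamma(w)=\sum_ix_i^2\alpha_i+b$ with $b\in B$. Then $\gamma(w)\in C$, so $w=a_j$ for some $j$ by (i). Applying $\psi_j$ gives
\[
0=\psi_j(\gamma(a_j))=\sum_{i\ne j}x_i^2\,\psi_j(\alpha_i)+\psi_j(b),
\]
a sum of nonnegative terms. Hence $x_i=0$ for $i\neq j$ and $b=0$. Now $\alpha_j=x_j^2\alpha_j$, so $x_j^2=1$.
\end{proof}

\subsection{Attaching balls without further inequalities}
We need a condition linking $x$ to $y$, but no inequality is left. At the points $(\pm e_j,a_j)$ all three functions $f_i(\cdots)$ vanish, and at every other $(x,w)$ at least one of them is negative. So we add the same small multiple $\varepsilon h(x,y)$ to all three: over the points $(\pm e_j,a_j)$ the three inequalities then reduce to the single inequality $h\ge0$. Where $h>0$, the perturbation also allows $(x,w)$ to move slightly off these points, so the projection is controlled only up to a small error. We take $h\ge0$ to say that $y$ lies in a ball whose center depends linearly on $x$.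

Let $L:\mathbb{R}^n\to\mathbb{R}^m$ be linear, $p_j=Le_j$, $\rho>0$, and $h(x,y)=\rho^2-|y-Lx|^2$. For $0<\varepsilon\le1$ let
\[
S_\varepsilon=\Big\{(x,w,y)\in\mathbb{R}^{n+1+m}:\ f_i\Big(\gamma(w)-\sum_jx_j^2\alpha_j\Big)+\varepsilon h(x,y)\ge0,\ i=1,2,3\Big\}.
\]
Each inequality has degree at most $2$. Since $f_i(\beta_0)=1$, the three together say that
\begin{equation}\label{eq:Seps}
\gamma(w)-\sum_jx_j^2\alpha_j+\varepsilon h(x,y)\,\beta_0\in B .
\end{equation}
Write $\bar B(p,\rho)$ for closed balls in $\mathbb{R}^m$ and $E_\rho=\bigcup_{j}\big(\bar B(p_j,\rho)\cup\bar B(-p_j,\rho)\big)$.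

\begin{proposition}\label{prop:sandwich}
The sets $S_\varepsilon$ are compact. For every $\rho'>\rho$ and all sufficiently small $\varepsilon>0$,
\begin{equation}\label{eq:sandwich}
E_\rho\subset\pi(S_\varepsilon)\subset E_{\rho'} .
\end{equation}
\end{proposition}

\begin{proof}
\emph{$h\ge0$ on $S_\varepsilon$.} If $h<0$ at a point of $S_\varepsilon$, then by \eqref{eq:Seps} $\gamma(w)\in\sum_ix_i^2\alpha_i+\varepsilon|h|\beta_0+B\subset C$, so $w=a_j$ for some $j$ by Lemma~\ref{lem:finite}(i). Applying $\psi_j$ gives $0=\psi_j(\gamma(a_j))\ge\varepsilon|h|\,\psi_j(\beta_0)>0$, a contradiction. Here it matters that $\beta_0$ is interior to $C$.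

\emph{Compactness, with bounds uniform in $\varepsilon\le1$.} The set $S_\varepsilon$ is closed, and $0\le h\le\rho^2$ on it, so $|y-Lx|\le\rho$. Let $v=\gamma(w)+\varepsilon h\beta_0$. By \eqref{eq:Seps}, $v\in\sum_jx_j^2\alpha_j+B\subset C$. On the generators of $C$, hence on $C$, we have $v_1\ge0$ and $0\le v_3\le(\max_ja_j^2)v_1$. Comparing first coordinates, and then third coordinates,
\[
\sum_jx_j^2\le v_1\le1+\rho^2(\beta_0)_1,\qquad w^2\le v_3\le\big(\max_ja_j^2\big)\big(1+\rho^2(\beta_0)_1\big),
\]
so $x$ and $w$, and then $y$, are bounded.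

\emph{Upper inclusion.} Let $\delta>0$. For all small $\varepsilon$, every point of $S_\varepsilon$ has $x$ within $\delta$ of some $\pm e_j$. Otherwise the uniform bounds give a limit point, along a sequence $\varepsilon\to0$, with $\gamma(w)-\sum_jx_j^2\alpha_j\in B$ and $x\notin\{\pm e_1,\dots,\pm e_n\}$, contradicting Lemma~\ref{lem:finite}(ii). If $|x\mp e_j|\le\delta$, then $|y\mp p_j|\le|y-Lx|+\|L\|\delta\le\rho+\|L\|\delta$, which is at most $\rho'$ if $\delta$ is small.

\emph{Lower inclusion.} If $|y\mp p_j|\le\rho$, then $(\pm e_j,a_j,y)\in S_\varepsilon$, since there the vector in \eqref{eq:Seps} is $\varepsilon h\beta_0$ with $h\ge0$.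
\end{proof}

It remains to place the balls so that their union has large Betti numbers, and so that the classes counted come from $E_{\rho'}$ by restriction to $E_\rho$.

\subsection{From balls to caps}
From now on let $\mathcal{P}=\{\pm p_1,\dots,\pm p_n\}$ consist of unit vectors in $\mathbb{R}^m$. For $0<s<1$ put
\[
C_s=\{u\in S^{m-1}:\ \max_{p\in\mathcal{P}}\langle p,u\rangle\ge s\},\qquad O_s=S^{m-1}\setminus C_s=\{u\in S^{m-1}:\ \langle p,u\rangle<s\ \ \forall p\in\mathcal{P}\}.
\]
For a suitable relation between $\rho$ and $s$, the union of balls $E_\rho$ retracts radially to the union of caps $C_s$, and the Betti number of $C_s$ that concerns us counts the components of $O_s$.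

\begin{lemma}\label{lem:caps}
Let $m\ge3$, $0<s'<s<1$, $\rho=\sqrt{1-s^2}$ and $\rho'=\sqrt{1-s'^2}$. Suppose that $O_{s'}$ contains $M\ge1$ points lying in $M$ different components of $O_s$. Then $b_{m-2}(K)\ge M-1$ for every compact semi-algebraic $K$ with $E_\rho\subset K\subset E_{\rho'}$.
\end{lemma}

\begin{proof}
For $p\in\mathcal{P}$ we have $y\in\bar B(p,\rho)$ if and only if $|y|^2-2\langle p,y\rangle+s^2\le0$; in particular $0\notin E_\rho$. For $y=\tau u$ with $|u|=1$ and $\tau>0$ this reads
\[
\tau^2-2\tau\langle p,u\rangle+s^2\le0 .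
\]
It has a solution $\tau>0$ if and only if $\langle p,u\rangle\ge s$, and then the solutions form an interval containing $\tau=s$, because $2s^2-2s\langle p,u\rangle\le0$. So moving each $y\in E_\rho$ along its ray to $sy/|y|$ is a deformation retraction of $E_\rho$ onto $s\,C_s$, and $y\mapsto y/|y|$ is a homotopy equivalence $E_\rho\to C_s$. The same holds for $\rho',s'$, and these maps are compatible with the inclusions $E_\rho\subset E_{\rho'}$ and $C_s\subset C_{s'}$.

By hypothesis $\tilde H_0(O_{s'})\to\tilde H_0(O_s)$ has rank at least $M-1$. The sets $C_s\subset C_{s'}$ contain $\mathcal{P}$ and are not all of $S^{m-1}$. By (T1) in $S^{m-1}$, naturality, and $m-2\ge1$, the map $H^{m-2}(C_{s'})\to H^{m-2}(C_s)$ has rank at least $M-1$, and hence so has the restriction $H^{m-2}(E_{\rho'})\to H^{m-2}(E_\rho)$. The latter factors through $H^{m-2}(K)$.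
\end{proof}

\begin{example}[The cross-polytope]\label{ex:cross}
Let $n=m\ge3$ and $p_j=e_j$, so that $\mathcal{P}$ is the vertex set of the cross-polytope. Choose $\frac1m<s'^2<s^2<\frac1{m-1}$. A point $u\in O_s$ has all $|u_j|<s$. No $u_j$ can vanish, since otherwise $1=|u|^2<(m-1)s^2<1$. Hence the sign vector of $u$ is locally constant on $O_s$. The $2^m$ points $m^{-1/2}(\pm1,\dots,\pm1)$ lie in $O_{s'}$ and have different sign vectors, so Lemma~\ref{lem:caps} applies with $M=2^m$. For even $m\ge4$ this is the configuration that we shall use for $t=2$ in Theorem~\ref{thm:three}.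

For $m=3$ one sees the count directly. The radius of the six balls around $\pm e_1,\pm e_2,\pm e_3$ satisfies $\frac12<\rho^2<\frac23$. Balls with adjacent centers (distance $\sqrt2$) intersect; balls with antipodal centers do not. No three balls have a common point, because three mutually adjacent centers form an equilateral triangle of circumradius $\sqrt{2/3}>\rho$. So $E_\rho$ is homotopy equivalent to the edge graph of the octahedron, with $6$ vertices and $12$ edges, and $b_1(E_\rho)=7$.
\end{example}

\subsection{Proof of Theorem~\ref{thm:three}}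
If $m$ is even and the coordinates are paired off, then the vertices of the cross-polytope form a square in each of the $m/2$ coordinate planes. To let the number of pieces grow faster than $2^m$, we replace the square by a regular $2t$-gon.

Let $n=rt\ge4$, $m=2r$ and $\mathbb{R}^m=(\mathbb{R}^2)^r$. For $1\le g\le r$ and $0\le a<t$ let $p_{g,a}$ be the vector $(\cos\frac{\pi a}t,\sin\frac{\pi a}t)$ in the $g$-th plane, and let $L$ map the $rt$ basis vectors of $\mathbb{R}^n$ to the $p_{g,a}$. Then $\mathcal{P}=\{\pm p_{g,a}\}$ consists of $2t$ equally spaced unit vectors in each plane. Put $R=1/\cos\frac\pi{2t}>1$, the ratio of circumradius to inradius of a regular $2t$-gon. Since $rR^2>(r-1)R^2+1>1$, we can choose $0<s'<s<1$ with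
\[
\frac1{rR^2}<s'^2<s^2<\frac1{(r-1)R^2+1}.
\]

Let $u=(u_1,\dots,u_r)\in O_s$. Each $u_g$ lies in the open regular $2t$-gon of inradius $s$ and circumradius $sR$, so $|u_g|<sR$. If some $u_g$ were $0$ or a positive multiple of some $p\in\mathcal{P}$ in the $g$-th plane, then $|u_g|<s$ (in the second case because $|u_g|=\langle p,u\rangle<s$), and
\[
1=|u|^2<s^2+(r-1)s^2R^2<1,
\]
a contradiction. So each $u_g$ lies in one of the $2t$ open sectors between consecutive vectors of $\mathcal{P}$ in its plane, and the $r$-tuple of sectors is locally constant on $O_s$. For each of the $(2t)^r$ choices of sectors let $\nu_g$ be the unit bisector of the $g$-th sector. The point $u=r^{-1/2}(\nu_1,\dots,\nu_r)$ satisfies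
\[
\max_{p\in\mathcal{P}}\langle p,u\rangle=r^{-1/2}\cos\tfrac\pi{2t}=\frac1{\sqrt r\,R}<s',
\]
so it lies in $O_{s'}$. These $(2t)^r$ points lie in different components of $O_s$.

Apply Proposition~\ref{prop:sandwich} with $\rho=\sqrt{1-s^2}$, $\rho'=\sqrt{1-s'^2}$, and any $a_1<\dots<a_n$. For small $\varepsilon$ the compact set $S=S_\varepsilon$, with $k=n+1=rt+1$, satisfies \eqref{eq:sandwich}, and Lemma~\ref{lem:caps} with $K=\pi(S_\varepsilon)$ and $M=(2t)^r$ gives $b_{m-2}(\pi(S))\ge(2t)^r-1$. For $t=2$ this is $4^r-1=2^m-1$, and $k=2r+1=m+1$. \qed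

\section{Growth rate}\label{sec:growth}

\begin{proof}[Proof of Theorem~\ref{thm:growth} for $3\le\ell\le8$]
Take $t=r$ in Theorem~\ref{thm:three} and repeat an inequality if $\ell>3$. Then $m=2r$ and $k+m=(r+1)^2\le m^2$, so
\[
b_{m-2}(\pi(S))\ge m^{m/2}-1\ge(k+m)^{m/4}-1\ge(k+m)^{m/8}\ge(k+m)^{\ell m/64}.
\]
The third inequality holds because $X=(k+m)^{m/8}\ge9^{1/2}=3$ and $X^2-1\ge X$ for $X\ge2$.
\end{proof}

For larger $\ell$ the extra inequalities should raise the exponent in proportion to $\ell$. We return to the coordinate hyperplanes of Section~\ref{sec:nine} and replace each by many parallel ones, $y_j=c$ with $c$ integral and $|c|\le M$. The available $|c|$ are produced digit by digit in base $m$, each digit costing three inequalities by Lemma~\ref{lem:finite}.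

\begin{proof}[Proof of Theorem~\ref{thm:growth} for $\ell\ge9$]
Let $g=\lfloor(\ell-6)/3\rfloor\ge1$ and $m\ge g+3$. By Lemma~\ref{lem:finite}, with $n=m\ge3$ and three inequalities for each line, we can impose
\begin{align*}
(x,w_0)&\in\{(\pm e_j,j):\ 1\le j\le m\}\subset\mathbb{R}^{m+1},\\
(x^{(i)},w_i)&\in\{(\pm e_{c+1},\,c\,m^{i-1}):\ 0\le c\le m-1\}\subset\mathbb{R}^{m+1}\qquad(1\le i\le g).
\end{align*}
Add the equation $\langle x,y\rangle=w_1+\dots+w_g$ and the inequality $|y|^2\le m^{2g+1}$. Altogether these are $3(g+1)+3=3g+6\le\ell$ inequalities of degree at most $2$; repeat one to reach $\ell$. Here $k=(g+1)(m+1)$. The resulting $S$ is compact, since all variables except $y$ take finitely many values and $y$ is bounded.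

The sum $w_1+\dots+w_g$ takes exactly the values $0,1,\dots,M$ with $M=m^g-1$, and $\langle x,y\rangle=\pm y_j$ with $j$ and the sign free. Hence
\[
\pi(S)=\{\,|y|^2\le m^{2g+1}:\ y_j\in\{-M,\dots,M\}\text{ for some }j\,\}.
\]
Consider the $(2M)^m$ open unit cubes $\prod_j(c_j,c_j+1)$ with $c_j\in\{-M,\dots,M-1\}$. Each is disjoint from $\pi(S)$, since no coordinate of its points is an integer. Its boundary lies in $\pi(S)$: at a boundary point some $y_j$ is an integer in $[-M,M]$, and $|y|^2\le mM^2<m^{2g+1}$. So each cube is a bounded component of $\mathbb{R}^m\setminus\pi(S)$. Besides these there is an unbounded component, so (T2) gives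
\[
b_{m-1}(\pi(S))\ge(2M)^m\ge m^{gm}.
\]
Finally $k+m=(g+2)m+g+1\le(m-1)m+(m-2)\le m^2$, and $g\ge(\ell-8)/3\ge\ell/27$ because $\ell\ge9$. Therefore $b_{m-1}(\pi(S))\ge(k+m)^{gm/2}\ge(k+m)^{\ell m/54}\ge(k+m)^{\ell m/64}$.
\end{proof}

\section{One and two inequalities}\label{sec:two}

\subsection{One inequality, and sharpness}
If $S=\emptyset$, then $b(\pi(S))=0$. Let $S=\{P\ge0\}$ be bounded and nonempty, let $q$ be the quadratic part of $P$, and let $z_0\in S$. If $q(v)>0$, then $P(z_0+\tau v)\to+\infty$ as $\tau\to\infty$. If $q(v)=0$ with $v\ne0$, then $\tau\mapsto P(z_0+\tau v)$ is affine and nonnegative at $0$, hence nonnegative on a half-line. Both contradict boundedness. So $q$ is negative definite, $S$ and $\pi(S)$ are convex, and $b(\pi(S))=1$. (Without boundedness this fails: $\{|y|^2-1\ge0\}$ has total Betti number $2$ for $m\ge1$.)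

The constant $1$ is attained by a ball. For $\ell=2$ and $m\ge1$, the inequalities $1-|x|^2-|y|^2\ge0$ and $|y|^2-1\ge0$ force $x=0$ and $|y|=1$, so $\pi(S)=S^{m-1}$ and $b(\pi(S))=2$.

\medskip
The rest of the section proves $b(\pi(S))\le2$ for $\ell=2$. We number the polynomials $P_0,P_1$, and put
\[
P_\lambda=(1-\lambda)P_0+\lambda P_1,\qquad q_\lambda=\text{quadratic part of }P_\lambda,\qquad N=k+m,\qquad z=(x,y).
\]
The symbol $\prec0$ means negative definite; the form on the zero-dimensional space counts as negative definite. If $m=0$ or $S=\emptyset$, then $b(\pi(S))\le1$, so let $m\ge1$ and $S\ne\emptyset$. Put $U=\mathbb{R}^m\setminus\pi(S)$.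

The plan is as follows. A point $y$ lies in $U$ when $P_0(\cdot,y)$ and $P_1(\cdot,y)$ are nowhere simultaneously nonnegative. This will be witnessed by a $\lambda\in(0,1)$ for which $P_\lambda(\cdot,y)$ is negative in a strong sense, and the pairs $(\lambda,y)$ form a set $V$ homotopy equivalent to $U$ (Section~\ref{sec:V}). After a generic perturbation (Section~\ref{sec:gen}) we sweep $V$ out by letting $\lambda$ move away from a value $\lambda_*$ at which the slice is homotopy equivalent to $S^{m-1}$, and we bound the homology added on the way.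

\subsection{Two quadratic forms}
The following lemma produces one negative combination from two forms that are never simultaneously nonnegative.

\begin{lemma}\label{lem:A}
Let $F_0,F_1$ be quadratic forms on $\mathbb{R}^n$, $n\ge1$, such that no $v\ne0$ satisfies $F_0(v)\ge0$ and $F_1(v)\ge0$. Then $F_\lambda=(1-\lambda)F_0+\lambda F_1\prec0$ for some $\lambda\in(0,1)$.
\end{lemma}

\begin{proof}
Negative definiteness is an open condition, so it suffices to find $\lambda\in[0,1]$. Suppose there is none. For $i=0,1$ let $D_i$ be the set of $\lambda\in[0,1]$ for which some unit vector $v$ satisfies $F_\lambda(v)\ge0$ and $F_i(v)\ge0$. These sets are closed. They cover $[0,1]$, because every $F_\lambda$ is nonnegative at some unit vector, and $F_\lambda(v)\ge0$ forces $F_0(v)\ge0$ or $F_1(v)\ge0$. Moreover $0\in D_0$ and $1\in D_1$. Since $[0,1]$ is connected, there is $\lambda\in D_0\cap D_1$: there are unit vectors $u,u'$ with $F_\lambda(u)\ge0$, $F_\lambda(u')\ge0$, $F_0(u)\ge0$ and $F_1(u')\ge0$. By hypothesis $F_1(u)<0$ and $F_0(u')<0$, so $u'\ne\pm u$, and $u,u'$ are linearly independent.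 Replacing $u'$ by $-u'$ if necessary, we may assume that the bilinear value $F_\lambda(u,u')$ is nonnegative. Then $v(s)=(1-s)u+su'$ is nonzero and $F_\lambda(v(s))\ge0$ for $s\in[0,1]$. So the closed sets $\{s\in[0,1]:F_i(v(s))\ge0\}$, $i=0,1$, cover $[0,1]$; the first contains $0$ and the second contains $1$. They meet, and this contradicts the hypothesis.
\end{proof}

\begin{remark}
For three forms the lemma fails. On $\mathbb{R}^2=\mathbb{C}$ put $F_j(z)=\operatorname{Re}(e^{2\pi ij/3}z^2)$, $j=0,1,2$. Their sum is $0$ and they have no common zero $z\neq 0$, so they are never simultaneously nonnegative at a nonzero vector; but every combination has trace $0$ and so is not negative definite.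
\end{remark}

\subsection{The complement as a one-parameter family}\label{sec:V}
Assume in this subsection that
\begin{itemize}
\item[(a)] no $v\ne0$ in $\mathbb{R}^N$ satisfies $q_0(v)\ge0$ and $q_1(v)\ge0$.
\end{itemize}
For $\lambda\in[0,1]$ let $F_{\lambda,y}(x,x_0)=x_0^2P_\lambda(x/x_0,y)$ be the homogenization of $P_\lambda(\cdot,y)$, a quadratic form on $\mathbb{R}^{k+1}$ with $F_{\lambda,y}(x,0)=q_\lambda(x,0)$, and let
\[
V=\{(\lambda,y)\in(0,1)\times\mathbb{R}^m:\ F_{\lambda,y}\prec0\}.
\]

\begin{lemma}\label{lem:V}
Under \textup{(a)}, $b(\pi(S))=b(V)-1$.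
\end{lemma}

\begin{proof}
The set $V$ is open, and its fiber $V_y$ over $y\in\mathbb{R}^m$ is convex because $F_{\lambda,y}$ is affine in $\lambda$. If $V_y\ne\emptyset$, then $P_\lambda(\cdot,y)<0$ for some $\lambda\in(0,1)$, so no $x$ satisfies $P_0(x,y)\ge0$ and $P_1(x,y)\ge0$, that is, $y\in U$. Conversely let $y\in U$. Then $F_{0,y}$ and $F_{1,y}$ have no common nonnegative vector with $x_0\ne0$, because $y\in U$, and none with $x_0=0$, $x\ne0$, by (a) applied to $v=(x,0)$. By Lemma~\ref{lem:A}, $V_y\ne\emptyset$.

So $V$ projects onto $U$ with nonempty convex fibers. If $\lambda\in V_y$, then $\lambda\in V_{y'}$ for $y'$ near $y$; a partition of unity on $U$ and convexity of the fibers give a continuous section, and the fibers contract linearly onto it. Hence $b(U)=b(V)$. Now use (T2), for which we need $\pi(S)$ compact; this holds because by (a) and Lemma~\ref{lem:A} some $q_\lambda\prec0$ with $\lambda\in(0,1)$, and $S\subset\{P_\lambda\ge0\}$.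
\end{proof}

For pairs satisfying (a) it therefore suffices to show $b(V)\le3$. Instead of the fibers over $y$ we now look at the slices of $V$ over $\lambda$. Let $A_\lambda$ be the restriction of $q_\lambda$ to $\mathbb{R}^k\times0$. The set
\[
I=\{\lambda\in(0,1):A_\lambda\prec0\}
\]
is an open interval, because $A_\lambda$ is affine in $\lambda$, and it is nonempty by (a) and Lemma~\ref{lem:A}. For $\lambda\in I$ the function $P_\lambda(\cdot,y)$ has a unique maximizer $x_\lambda(y)$, affine in $y$, and with $G_\lambda(y)=\max_xP_\lambda(x,y)$ we have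
\begin{equation}\label{eq:schur}
P_\lambda(x,y)=A_\lambda(x-x_\lambda(y))+G_\lambda(y),\qquad q_\lambda(x,y)=A_\lambda(x-\xi_\lambda(y))+h_\lambda(y),
\end{equation}
where $\xi_\lambda$ is the linear part of $x_\lambda$, and $h_\lambda$ is the quadratic part of $G_\lambda$. The polynomial $G_\lambda$ has degree at most $2$, with coefficients smooth in $\lambda\in I$. The form $F_{\lambda,y}$ is negative definite if and only if it is so on the subspace $x_0=0$ and is negative at all vectors with $x_0=1$, that is, $A_\lambda\prec0$ and $G_\lambda(y)<0$. Thus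
\begin{equation}\label{eq:Vslices}
V=\{(\lambda,y):\ \lambda\in I,\ G_\lambda(y)<0\}.
\end{equation}
Each slice is a set $\{y:G_\lambda(y)<0\}$ defined by one quadratic inequality. It has the homotopy type of a sphere or a point, or is empty, whenever $h_\lambda$ is nondegenerate and the critical value of $G_\lambda$ is nonzero. The task is to control how the slices fit together.

\begin{example}[A spherical shell]\label{ex:shell}
Let $0<a<1$, $P_0=1-|x|^2-|y|^2$, $P_1=|y|^2-a$. Then $\pi(S)=\{a\le|y|^2\le1\}$, and (a) holds since $q_0\prec0$. Here $A_\lambda=-(1-\lambda)|x|^2$, so $I=(0,1)$, and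
\[
G_\lambda(y)=e(\lambda)-(1-2\lambda)|y|^2,\qquad e(\lambda)=1-(1+a)\lambda .
\]
For $\lambda<\frac12$ the slice is $|y|^2>e(\lambda)/(1-2\lambda)$, homotopy equivalent to $S^{m-1}$. For $\frac12\le\lambda\le\frac1{1+a}$ it is empty. For $\lambda>\frac1{1+a}$ it is a ball. So $V$ has the homotopy type of the disjoint union of $S^{m-1}$ and a point, $b(V)=3$, and $b(\pi(S))=2$. As $\lambda$ grows, the degeneration of $G_\lambda$ at $\lambda=\frac12$ adds nothing to the homology of the part of $V$ already swept out, although it changes the slice. The zero of $e$, where $e$ turns from positive to negative, adds one class. We shall see that, for generic pairs, only such zeros can add homology, and that there is at most one.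
\end{example}

\subsection{Reduction to generic pairs}\label{sec:gen}
\begin{definition}\label{def:generic}
The pair $(P_0,P_1)$ is \emph{generic} if (a) holds and there is $\lambda_*\in(0,1)$ such that $P_*=P_{\lambda_*}$ has negative definite quadratic part $q_*$, such that $e_*=\max P_*>0$, and such that, in suitable affine coordinates $\zeta_1,\dots,\zeta_N$ on $\mathbb{R}^N$ (not respecting $\pi$) with
\begin{equation}\label{eq:normal}
P_*=e_*-\sum_j\zeta_j^2,\qquad T:=P_1-P_0=\sum_j(\theta_j\zeta_j^2+2\omega_j\zeta_j)+c,
\end{equation}
the following holds.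
\begin{itemize}
\item[(G)] The $\theta_j$ are distinct, all $\omega_j\ne0$, and all real zeros of $\displaystyle\phi(u)=e_*u+c+\sum_j\frac{\omega_j^2}{u-\theta_j}$ are simple.
\end{itemize}
\end{definition}
Coordinates as in \eqref{eq:normal} always exist once $q_*\prec0$: normalize $P_*$, then diagonalize the quadratic part of $T$ by an orthogonal change. In terms of $P_*$ and $T$ we have $P_\lambda=P_*+(\lambda-\lambda_*)T$.

\begin{proposition}\label{prop:generic}
If $b(\pi(S))\le2$ for all generic pairs, then $b(\pi(S))\le2$ for all pairs with $S$ compact.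
\end{proposition}

\begin{proof}
Let $S\neq\emptyset$ be compact, $S\subset\{|z|<R\}$. We approximate $S$ from outside by sets of generic pairs.

\emph{First perturbation.} For $\delta>0$ put $P_i^\delta=P_i+\delta(R^2-|z|^2)$. There is no $v\ne0$ with $q_i(v)\ge\delta|v|^2$ for $i=0,1$: otherwise $P_i(\tau v)\to+\infty$ as $\tau\to\infty$ for both $i$, and $S$ would be unbounded. By Lemma~\ref{lem:A}, applied to the forms $q_i-\delta|\cdot|^2$, there is $\lambda_*\in(0,1)$ such that $P_*=(1-\lambda_*)P_0^\delta+\lambda_*P_1^\delta$ has negative definite quadratic part. As $P_i^\delta>0$ on $S\neq\emptyset$, $e_*=\max P_*>0$. Write $P_*$ and $T=P_1^\delta-P_0^\delta$ as in \eqref{eq:normal}.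

\emph{Second perturbation.} Let $T'=\sum_j(\theta_j'\zeta_j^2+2\omega_j'\zeta_j)+c'$. Given $\eta>0$, the estimate $|T'(z)|\le\eta(1+|z|^2)$ holds (in the original coordinates) if the parameters $\theta_j',\omega_j',c'$ are small enough. Subject to this, choose them so that $\tilde T=T+T'$ satisfies (G), as follows. First make the $\theta_j+\theta'_j$ distinct and the $\omega_j+\omega_j'$ nonzero. The rational function $\phi_0(u)=e_*u+\sum_j(\omega_j+\omega_j')^2/(u-\theta_j-\theta_j')$ is nonconstant and has finitely many critical values. Choose $c'$ such that $-(c+c')$ is none of them; then all zeros of $\phi_0+c+c'$ are simple. Put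
\[
\tilde P_0=P_0^\delta-\lambda_*T',\qquad\tilde P_1=P_1^\delta+(1-\lambda_*)T',\qquad\tilde S=\{\tilde P_0\ge0,\ \tilde P_1\ge0\}.
\]
Then $\tilde P_1-\tilde P_0=\tilde T$ and $(1-\lambda)\tilde P_0+\lambda\tilde P_1=P_*+(\lambda-\lambda_*)\tilde T$, so $P_*$, $e_*$, $\lambda_*$ are unchanged. Let $\tilde q_i$ be the quadratic part of $\tilde P_i$. For $\eta<\delta$ sufficiently small (depending on $\delta$ and $S$) the following hold.

(1) \emph{The pair $(\tilde P_0,\tilde P_1)$ is generic.} It remains to check (a). The bound on $T'$ bounds its quadratic part by $\eta|v|^2$. If $v\ne0$ and $\tilde q_0(v),\tilde q_1(v)\ge0$, then $q_i(v)\ge(\delta-\eta)|v|^2>0$ for both $i$, and again $P_i(\tau v)\to+\infty$ for both $i$, a contradiction.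

(2) \emph{$S\subset\operatorname{int}\tilde S$}, since $P_i^\delta$ is bounded below on $S$ by a positive constant, and $|T'|\le\eta(1+R^2)$ there.

(3) \emph{$\tilde S\subset N_\delta:=\{|z|\le R+1,\ P_0\ge-\delta(R+1)^2,\ P_1\ge-\delta(R+1)^2\}$.} We have
\[
\tilde P_i\le P_i+\delta(R^2-|z|^2)+\eta(1+|z|^2)=P_i+(\delta-\eta)(\varrho^2-|z|^2),\qquad\varrho^2=\frac{\delta R^2+\eta}{\delta-\eta},
\]
and $R\le\varrho\le R+1$ for small $\eta$. If $z\in\tilde S$ and $|z|\ge\varrho$, then $P_0(z),P_1(z)\ge0$, so $z\in S$ and $|z|<R\le\varrho$, a contradiction. So $|z|<\varrho\le R+1$ on $\tilde S$, and there $P_i\ge-(\delta-\eta)\varrho^2=-(\delta R^2+\eta)\ge-\delta(R+1)^2$, because $\eta\le\delta$.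

\emph{Limit.} The compact sets $N_\delta$ decrease to $S$ as $\delta\downarrow0$. By (2) we can choose inductively $\delta_\nu\downarrow0$ and sets $\tilde S_\nu$ as above for $\delta=\delta_\nu$ with $N_{\delta_{\nu+1}}\subset\tilde S_\nu$. Then by (3) the $\tilde S_\nu$ decrease to $S$, and $\pi(S)=\bigcap\pi(\tilde S_\nu)$ by compactness. By (T3), $\bigoplus_i\check H^i(\pi(S))$ is a direct limit of the spaces $\bigoplus_iH^i(\pi(\tilde S_\nu))$, which have dimension at most $2$; so its dimension is at most $2$.
\end{proof}

\subsection{Events}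
From now on $(P_0,P_1)$ is generic, with the notation of Definition~\ref{def:generic}; note $\lambda_*\in I$. Put $\tau=\lambda-\lambda_*$. Then
\begin{equation}\label{eq:Plambda}
P_\lambda=e_*+c\tau+\sum_j\big[-(1-\tau\theta_j)\zeta_j^2+2\tau\omega_j\zeta_j\big].
\end{equation}
So $q_\lambda$ is degenerate exactly if $\tau=1/\theta_j$ for some $j$ with $\theta_j\neq0$, and then it has corank $1$ because the $\theta_j$ are distinct. We call such $\lambda\in I$ \emph{poles}. Elsewhere $P_\lambda$ has one critical point, with critical value
\begin{equation}\label{eq:e}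
e(\lambda)=e_*+c\tau+\sum_j\frac{\tau^2\omega_j^2}{1-\tau\theta_j}=\tau\,\phi(1/\tau)\quad(\tau\ne0),\qquad e(\lambda_*)=e_*>0 .
\end{equation}
By \eqref{eq:schur}, $h_\lambda$ has the same corank as $q_\lambda$. Moreover, the critical points of $P_\lambda$ are the points $(x_\lambda(y),y)$ with $y$ a critical point of $G_\lambda$, with the same value. Hence away from poles
\begin{equation}\label{eq:G}
G_\lambda(y)=h_\lambda(y-y_\lambda)+e(\lambda),
\end{equation}
with $h_\lambda$ nondegenerate and $y_\lambda$ smooth in $\lambda$. We call poles and zeros of $e$ in $I$ \emph{events}. There are finitely many, and $\lambda_*$ is not one of them. Since $e=\tau\phi(1/\tau)$, the zeros of $e$ are simple by (G). A zero of $e$ is a \emph{down-zero} if $e$ changes from $+$ to $-$ there when $\lambda$ moves away from $\lambda_*$, and an \emph{up-zero} otherwise.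

\begin{lemma}\label{lem:B}
There is at most one down-zero.
\end{lemma}

\begin{proof}
Put $u=1/\tau$. If $\tau>0$, then $e$ has the sign of $\phi(u)$, and moving away from $\lambda_*$ decreases $u$. If $\tau<0$, then $e$ has the sign of $-\phi(u)$, and moving away from $\lambda_*$ increases $u$. In both cases a down-zero corresponds to a zero where $\phi$ passes from $-$ to $+$ as $u$ increases. Let $n_+$ be the number of all such real zeros of $\phi$, and $n_-$ the number of those where $\phi$ passes from $+$ to $-$. At each of its $N$ poles $\theta_j$ the function $\phi$ jumps from $-\infty$ to $+\infty$ as $u$ increases: the residue $\omega_j^2$ is positive. As $e_*>0$, $\phi\to-\infty$ for $u\to-\infty$ and $\phi\to+\infty$ for $u\to+\infty$. Counting sign changes along the line gives $n_++N-n_-=1$. The numerator of $\phi$ has degree $N+1$, so $n_++n_-\le N+1$. Adding, $2n_++N\le N+2$, so $n_+\le1$.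
\end{proof}

\subsection{Crossing an event}
For an interval $J\subset I$ write $V_J=V\cap(J\times\mathbb{R}^m)$. Let $d=d(\lambda)$ be the number of negative eigenvalues of $h_\lambda$.

\begin{lemma}\label{lem:regular}
Let $J\subset I$ be an interval without poles. Then
\begin{equation}\label{eq:model}
V_J\cong\{(\lambda,u,v)\in J\times\mathbb{R}^{m-d}\times\mathbb{R}^d:\ |u|^2-|v|^2+e(\lambda)<0\}
\end{equation}
by a homeomorphism over $J$. If in addition $e$ has no zero in $J$, then $V_J$ is homeomorphic over $J$ to $J$ times a slice. The slice has the homotopy type of $S^{d-1}$ if $e>0$ on $J$ (it is empty if $d=0$), and it is nonempty and contractible if $e<0$ on $J$.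
\end{lemma}

\begin{proof}
On $J$ the form $h_\lambda$ is nondegenerate, so $d$ is constant. The positive and negative spectral subspaces of $h_\lambda$ depend continuously on $\lambda$ and have continuous frames over the interval $J$. Normalizing these frames and translating by $y_\lambda$ in \eqref{eq:G} gives \eqref{eq:model}. If $e\neq0$ on $J$, scaling $(u,v)$ by $|e(\lambda)|^{1/2}$ makes the slice independent of $\lambda$. If $e>0$, shrinking $u$ to $0$ retracts the slice onto $\{u=0,\ |v|^2>e\}$, which is homotopy equivalent to $S^{d-1}$, or empty if $d=0$. If $e<0$, the slice is $\{|u|^2<|v|^2+|e|\}$; shrink $u$ to $0$, then $v$ to $0$.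
\end{proof}

\begin{lemma}\label{lem:cross}
Let $\lambda_0>\lambda_*$ be an event, and let $J=(\mu,\mu')\subset I$ be a sufficiently small open interval containing $\lambda_0$. Let $\mu<\nu<\lambda_0$, $W=V_J$ and $W_-=V_{(\mu,\nu)}$. Then
\[
\sum_i\dim H_i(W,W_-)=\begin{cases}1&\text{if $\lambda_0$ is a down-zero},\\0&\text{if $\lambda_0$ is an up-zero or a pole}.\end{cases}
\]
\end{lemma}

\begin{proof}
We take $J$ so small that $\lambda_0$ is its only event. The idea is to find coordinates in which the function defining the slices is monotone in $\lambda$; then $W$ can be deformed by moving $\lambda$ alone.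

\emph{Up-zero.} Use \eqref{eq:model}. Moving away from $\lambda_*$ means increasing $\lambda$, so for small $J$ the function $e$ is strictly increasing on $J$, its zero being simple. Choose $\mu<\nu_1<\nu$. The homotopy that keeps $(u,v)$ and moves $\lambda$ to $(1-\sigma)\lambda+\sigma\min(\lambda,\nu_1)$, $0\le\sigma\le1$, only decreases $\lambda$ and hence does not increase $|u|^2-|v|^2+e(\lambda)$. So it preserves $W$ and $W_-$, and it ends in $W_-$. Thus $W_-\hookrightarrow W$ is a homotopy equivalence.

\emph{Down-zero.} Now $e$ is strictly decreasing on $J$. Choose $\lambda_0<\nu_3<\mu'$. Increasing $\lambda$ to $\max(\lambda,\nu_3)$ preserves $W$ and retracts it by deformation onto $V_{[\nu_3,\mu')}$. There $e<0$, so this set, and hence $W$, is nonempty and contractible by Lemma~\ref{lem:regular}. By the same lemma $W_-\simeq S^{d-1}$, or $W_-=\emptyset$ and $d=0$, since $e>0$ on $(\mu,\nu)$. If $d\ge1$, then $H_i(W,W_-)\cong\tilde H_{i-1}(S^{d-1})$; if $d=0$, then $H_i(W,W_-)=H_i(W)$. In both cases the total dimension is $1$.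

\emph{Pole.} We look for a normal form in which the defining function is again nondecreasing in $\lambda$. At $\lambda_0$ exactly one, simple, eigenvalue $\kappa(\lambda)$ of $h_\lambda$ vanishes. We first show that $\kappa'(\lambda_0)>0$. Let $w_0$ be a unit vector in the kernel of $h_{\lambda_0}$, and $v_0=(\xi_{\lambda_0}(w_0),w_0)$. By \eqref{eq:schur}, $q_{\lambda_0}(v_0)=h_{\lambda_0}(w_0)=0$. Let $T_q$ be the quadratic part of $T$, so $q_\lambda=q_*+(\lambda-\lambda_*)T_q$. First-order perturbation of a simple eigenvalue gives $\kappa'(\lambda_0)=\frac{d}{d\lambda}h_\lambda(w_0)|_{\lambda=\lambda_0}$. Since $h_\lambda(w_0)=q_\lambda(\xi_\lambda(w_0),w_0)$ and $q_\lambda(\cdot,w_0)$ is maximal at $\xi_\lambda(w_0)$, the dependence of $\xi_\lambda$ on $\lambda$ does not contribute to this derivative, and $\kappa'(\lambda_0)=T_q(v_0)$. With $\tau_0=\lambda_0-\lambda_*>0$ and $q_*\prec0$, the equation $0=q_{\lambda_0}(v_0)=q_*(v_0)+\tau_0T_q(v_0)$ yields $\kappa'(\lambda_0)>0$.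

Near $\lambda_0$ split $\mathbb{R}^m$ smoothly into the eigenline of $\kappa$, with coordinate $s$, and the sum of the other eigenspaces, where $h_\lambda$ is nondegenerate, and complete squares in the latter. After smooth fiberwise affine changes,
\[
G_\lambda=|u|^2-|v|^2+\kappa s^2+2\omega s+\chi,
\]
with $\omega,\chi$ smooth in $\lambda$; here $(u,v)$ together have $m-1$ coordinates. We have $\omega(\lambda_0)\ne0$. Otherwise $G_{\lambda_0}$, and hence $P_{\lambda_0}$ by \eqref{eq:schur}, would have a critical point. But the kernel of $q_{\lambda_0}$ is spanned by the direction of $\zeta_j$ with $\tau_0\theta_j=1$, and by \eqref{eq:Plambda} the derivative of $P_{\lambda_0}$ in this direction is the constant $2\tau_0\omega_j\ne0$. This is where $\omega_j\ne0$ is needed.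

Replacing $s$ by $-s$ if necessary, let $\omega>0$ near $\lambda_0$. With $2\omega s$ as new coordinate $s$,
\[
G_\lambda=|u|^2-|v|^2+\kappa_1s^2+s+\chi,\qquad\kappa_1=\kappa/4\omega^2,\quad\kappa_1(\lambda_0)=0 .
\]
By the implicit function theorem there is a smooth $\sigma(\lambda)$ with $\kappa_1\sigma^2+\sigma+\chi=0$ and $\sigma(\lambda_0)=-\chi(\lambda_0)$, because the derivative of the left side with respect to $\sigma$ is $1$ at $\lambda_0$. Substituting $s+\sigma$ for $s$ removes the constant term and leaves $\kappa_1s^2+(1+2\kappa_1\sigma)s$. Taking $(1+2\kappa_1\sigma)s$ as new coordinate, with $1+2\kappa_1\sigma>0$ near $\lambda_0$,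
\[
G_\lambda=|u|^2-|v|^2+\kappa_2(\lambda)s^2+s,\qquad\kappa_2=\frac{\kappa_1}{(1+2\kappa_1\sigma)^2},\qquad\kappa_2'(\lambda_0)=\frac{\kappa'(\lambda_0)}{4\omega(\lambda_0)^2}>0 .
\]
So $\kappa_2$ is strictly increasing on a small $J$. Decreasing $\lambda$ with $(u,v,s)$ fixed does not increase $G_\lambda$, and the homotopy used for an up-zero shows that $W_-\hookrightarrow W$ is a homotopy equivalence.
\end{proof}

Interchanging $P_0$ and $P_1$ replaces $\lambda$ by $1-\lambda$, $\lambda_*$ by $1-\lambda_*$, $T$ by $-T$ and $\phi(u)$ by $-\phi(-u)$, and preserves genericity and down-zeros. So Lemma~\ref{lem:cross} holds in mirror image for events $\lambda_0<\lambda_*$.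

\subsection{End of the proof of Theorem~\ref{thm:two}}
By Proposition~\ref{prop:generic} we may assume that $(P_0,P_1)$ is generic, and by Lemma~\ref{lem:V} we must show $b(V)\le3$. By \eqref{eq:Vslices}, $V=V_I$.

At $\lambda_*$ we have $q_*\prec0$, so $h_{\lambda_*}\prec0$ and $d=m$, and $e=e_*>0$. By Lemma~\ref{lem:regular}, $V_J\simeq S^{m-1}$ for a small open interval $J$ around $\lambda_*$, and $b(V_J)=2$.

Extend $J$ to the right, through the events one after the other, up to the right end of $I$, and then to the left in the same way. In a step to the right we pass from $(\alpha,\nu)$ to $(\alpha,\mu')$ with $\nu<\mu'$. For $\alpha<\mu<\nu$, the set $V_{(\alpha,\mu')}$ is the union of the open sets $V_{(\alpha,\nu)}$ and $V_{(\mu,\mu')}$, with intersection $V_{(\mu,\nu)}$. Excision gives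
\[
H_*\big(V_{(\alpha,\mu')},V_{(\alpha,\nu)}\big)\cong H_*\big(V_{(\mu,\mu')},V_{(\mu,\nu)}\big).
\]
If $(\mu,\mu')$ contains no event, the right side is $0$ by the product structure in Lemma~\ref{lem:regular}. Such steps may have any length, so one of them brings $\nu$ as close as we like to the next event, or, after the last event, to the end of $I$. If $(\mu,\mu')$ is a small interval around an event $\lambda_0>\nu$, the right side is given by Lemma~\ref{lem:cross}: it has total dimension $1$ for a down-zero and vanishes otherwise. Steps to the left are the mirror image. As there are finitely many events, finitely many steps lead from $J$ to $I$. By the exact sequence of the pair, each down-zero raises the total Betti number by at most $1$, and the other steps do not change it. By Lemma~\ref{lem:B} there is at most one down-zero. Hence $b(V)\le2+1=3$, and $b(\pi(S))=b(V)-1\le2$. \qed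

\begin{thebibliography}{9}
\bibitem{BZ} Saugata Basu and Thierry Zell, \emph{On Projections of Semi-algebraic Sets Defined by Few Quadratic Inequalities}, arXiv:math/0602398 (2006).
\end{thebibliography}

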